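# Semiregular subgroups of cubic vertex-transitive graphs

## Three theorems and the function $2^{\Theta(\sqrt{\log n})}$

**Main theorem.** All graphs and groups are finite, and $\log=\log_2$. For a connected cubic graph $\Gamma$ and a group $G\le\mathrm{Aut}(\Gamma)$ that is transitive on the vertices, let $s(\Gamma,G)$ be the largest order of a subgroup $H\le G$ in which no nontrivial element fixes a vertex.

**Theorem 1.** For every $k\ge 2$ there is a connected cubic graph $\Gamma_k$ of order $n=(2k+1)!/2^k$ on which $G=\mathrm{Sym}(2k+1)$ acts faithfully and vertex-transitively, and such that every semiregular subgroup of $G$ has odd order, hence order at most $24^{2k/3}<2^{4k}$. Since $\log n\ge k\log k-k$, for every $c>0$ we have $s(\Gamma_k,G)<n^c$ for all large $k$.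

**Theorem 2.** There are infinitely many $n$ for which some connected cubic $G$-vertex-transitive graph of order $n$ has
$$s(\Gamma,G)<5\cdot 2^{\frac94\sqrt{\log n}} .$$
Here $G$ is $SL(2k,2)$ extended by a group of order at most $2$.

**Theorem 3.** There are an absolute constant $c>0$ and an $n_0$ such that $s(\Gamma,G)\ge 2^{c\sqrt{\log n}}$ for every connected cubic $G$-vertex-transitive graph $\Gamma$ of order $n\ge n_0$.

A subgroup $H\le G$ is *semiregular* if the stabiliser in $H$ of every vertex is trivial. All orbits of such an $H$ have size $|H|$, so $|H|$ divides $n$. The question behind the theorems is: if a cubic graph looks the same from every vertex, as witnessed by a group $G$, how large a semiregular subgroup must $G$ contain?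

The paper of Joy Morris, Pablo Spiga and Gabriel Verret, "Semiregular automorphisms of cubic vertex-transitive graphs" (arXiv:1401.2940, 2014) is the source of the following problem. It is known that $s(\Gamma,G)\ge f(n)$ for a function $f$ tending to infinity, that one may take $f(n)=\log\log n$, and that for infinitely many $n$ any such $f$ satisfies $f(n)\le n^{1/3}$. The conjecture was that some power $n^c$, $c>0$, is a valid lower bound. Theorem 1 says that no power works, so the conjecture is false. Theorems 2 and 3 together say that the best guaranteed order is $2^{\Theta(\sqrt{\log n})}$: for $n\ge n_0$ the bound $\log\log n$ can be replaced by $2^{c\sqrt{\log n}}$, and for infinitely many $n$ nothing beyond $5\cdot2^{\frac94\sqrt{\log n}}$ is true.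

Theorem 1 is quick. Theorem 2 repeats its plan in a better group. Theorem 3 is an independent argument and occupies the second half of these notes.

## Two small graphs: $K_4$ and the Petersen graph

Write $G_v$ for the stabiliser of the vertex $v$ and $\Gamma(v)$ for the set of its three neighbours. Since $G$ is transitive, $n=|G|/|G_v|$, and all stabilisers are conjugate. A subgroup $H$ is semiregular exactly when it meets every conjugate of $G_v$ trivially. So $s(\Gamma,G)$ depends only on the pair consisting of the abstract group $G$ and its subgroup $G_v$.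

For $\Gamma=K_4$ and $G=\mathrm{Sym}(4)$ or $\mathrm{Alt}(4)$, the Klein four-group is semiregular of order $4=n$, the largest value conceivable.

Now let $\Gamma$ be the Petersen graph: the vertices are the ten $2$-subsets of $\{1,\dots,5\}$, adjacent when disjoint, and $G=\mathrm{Sym}(5)$. Let $H$ be semiregular. The involutions of $G$ are the transpositions $(1\,2)$ and the double transpositions $(1\,2)(3\,4)$, up to conjugacy, and both fix the vertex $\{1,2\}$. So $H$ contains no involution and $|H|$ is odd. A $3$-cycle $(1\,2\,3)$ fixes $\{4,5\}$, so $3\nmid|H|$. Hence $|H|\in\{1,5\}$. A $5$-cycle fixes no $2$-subset, so $s(\Gamma,G)=5$, while $n=10$.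

The mechanism is worth isolating: every involution of $G$ fixes some vertex, and this forces $|H|$ to be odd. Theorems 1 and 2 make this happen in large groups.

## Odd-order subgroups: what they give, and where they stop

Suppose we want to prove the conjecture. Consider the case in which the stabilisers $G_v$ are $2$-groups. Then every subgroup of $G$ of odd order is semiregular. Since $|G|\ge n$, it would be enough to find, in a group of order $N$, a subgroup of odd order at least $N^c$.

This stops at the symmetric groups. We use two theorems.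

* **Feit–Thompson.** Every group of odd order is soluble.
* **Dixon (1967).** A soluble subgroup of $\mathrm{Sym}(m)$ has order at most $24^{(m-1)/3}$.

So an odd-order subgroup of $\mathrm{Sym}(m)$ has order at most $24^{(m-1)/3}$, whose logarithm is linear in $m$. On the other hand $m!\ge(m/2)^{m/2}$, so $\log m!\ge\frac m2\log\frac m2$, and no $c>0$ works.

This kills the approach but not yet the conjecture, because there may be large semiregular subgroups of even order; if $G_v=1$, for instance, then $G$ itself is one. To turn the obstruction into a counterexample we must arrange that every involution of $\mathrm{Sym}(m)$ fixes a vertex, that is, that $L=G_v$ meets every conjugacy class of involutions. These classes are given by the number $j\in\{1,\dots,\lfloor m/2\rfloor\}$ of transpositions in the cycle type. The obvious $L$ is generated by $\lfloor m/2\rfloor$ disjoint transpositions. Its order $2^{\lfloor m/2\rfloor}$ is negligible against $m!$, so $\log n$ remains of order $m\log m$. What must be settled is whether a cubic graph can have such a large vertex stabiliser. Arc-transitive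 graphs cannot: by Tutte's theorem, quoted later, $|G_v|$ divides $48$ there. So $G_v$ must fix one neighbour of $v$ and swap the other two.

## Cubic graphs from cosets

The purpose of this section is to translate "cubic graph with vertex stabiliser $L$" into group theory. The *core* of $L$ in $G$ is the largest normal subgroup of $G$ contained in $L$, namely $\bigcap_g gLg^{-1}$; $L$ is *core-free* if it is trivial.

**Lemma 1.** Let $G$ be a group, $L\le G$ core-free, and $y,z\in G$ with $y^2=z^2=1$ and $G=\langle L,y,z\rangle$. Suppose that $y$ normalises $L$, $y\notin L$, and $|L:L\cap zLz^{-1}|=2$. Let $\Gamma$ have as vertices the left cosets $gL$, with $gL\sim hL$ if and only if $g^{-1}h\in D:=LyL\cup LzL$. Then $\Gamma$ is a connected cubic graph of order $|G|/|L|$, and $G$ acts on it by left multiplication faithfully and vertex-transitively, with vertex stabilisers the conjugates of $L$.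

*Proof.* Since $LDL=D$, adjacency does not depend on the coset representatives. Since $y=y^{-1}$ and $z=z^{-1}$, we have $D=D^{-1}$, so adjacency is symmetric. Left multiplication preserves $g^{-1}h$, hence adjacency.

The neighbours of $gL$ are the cosets $gdL$ with $d\in D$, so we count the left cosets of $L$ in $D$. As $y$ normalises $L$, $LyL=yL$ is one coset. The cosets in $LzL$ are $\ell zL$ with $\ell\in L$, and $\ell zL=\ell'zL$ exactly when $\ell^{-1}\ell'\in zLz^{-1}$; so there are $|L:L\cap zLz^{-1}|=2$ of them. The sets $LyL$ and $LzL$ are double cosets of different sizes, hence disjoint. None of the three cosets is $L$: we have $y\notin L$, and if $LzL$ contained $L$ then $z\in L$, which would give $zLz^{-1}=L$ and index $1$. So $\Gamma$ has no loops and is cubic.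

The vertices reachable from $L$ are the cosets $d_1d_2\cdots d_rL$ with $d_i\in D$. As $\langle L,y,z\rangle=G$ and $LD=D$, these are all the cosets, so $\Gamma$ is connected. The stabiliser of $gL$ is $gLg^{-1}$. The kernel of the action is the intersection of these, that is, the core of $L$, which is trivial. $\square$

**Lemma 2.** In the situation of Lemma 1, let $S\le G$ and suppose that every involution of $S$ is $G$-conjugate to an element of $L$. Then $|H\cap S|$ is odd for every semiregular $H\le G$.

*Proof.* If $|H\cap S|$ were even, then $H\cap S$ would contain an involution by Cauchy's theorem. It lies in a conjugate of $L$, so it fixes a vertex, which contradicts semiregularity. $\square$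

## Every involution of $\mathrm{Sym}(2k+1)$ fixes a vertex

We now look for $y$ and $z$ to go with $L=\langle x_1,\dots,x_k\rangle$, where $x_1,\dots,x_k$ are disjoint transpositions. A natural wish is that $z$ normalises $\langle x_1,\dots,x_{k-1}\rangle$ and throws $x_k$ out of $L$. On exactly $2k$ points this is impossible: such a $z$ preserves the support of $\langle x_1,\dots,x_{k-1}\rangle$, so it preserves the last pair too, and it normalises $L$. One extra point cures this, and its oddness will also give generation.

**Step 1: the elements.** This step writes down $L,y,z$ and checks the local conditions of Lemma 1. Let $k\ge2$, and take the $2k+1$ points $a_1,b_1,\dots,a_k,b_k,\infty$. Put $x_i=(a_i\,b_i)$ and $L=\langle x_1,\dots,x_k\rangle\cong C_2^k$. Let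

* $y$ map $a_i\leftrightarrow a_{k+1-i}$ and $b_i\leftrightarrow b_{k+1-i}$, and fix $\infty$;
* $z$ map $a_i\leftrightarrow a_{k-i}$ and $b_i\leftrightarrow b_{k-i}$ for $1\le i\le k-1$, fix $a_k$, and map $b_k\leftrightarrow\infty$.

Then $y^2=z^2=1$. We have $yx_iy=x_{k+1-i}$, so $y$ normalises $L$. Since $y(a_1)=a_k$ is neither $a_1$ nor $b_1$ (as $k\ge 2$), $y\notin L$. Further, $zx_iz=x_{k-i}$ for $i<k$ and $zx_kz=(a_k\,\infty)$. Hence every element of $zLz$ has the form $w\,(a_k\,\infty)^\varepsilon$ with $w\in\langle x_1,\dots,x_{k-1}\rangle$ and $\varepsilon\in\{0,1\}$. Elements of $L$ fix $\infty$, so $L\cap zLz=\langle x_1,\dots,x_{k-1}\rangle$, of index $2$ in $L$.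

For $k=2$ these are $L=\langle(a_1\,b_1),(a_2\,b_2)\rangle$, $y=(a_1\,a_2)(b_1\,b_2)$ and $z=(b_2\,\infty)$.

**Step 2: generation.** This step shows that $G:=\langle L,y,z\rangle$ is the whole of $\mathrm{Sym}(2k+1)$. First, $G$ is transitive on points: $x_i$ joins $a_i$ to $b_i$; applying $y$ and then $z$ takes the pair with index $i\ge2$ first to index $k+1-i\le k-1$ and then to $k-(k+1-i)=i-1$; and $z$ joins $b_k$ to $\infty$.

Define $p\approx q$ if $p=q$ or $(p\,q)\in G$. This is an equivalence relation, because $(p\,q)(q\,r)(p\,q)=(p\,r)$ for distinct $p,q,r$. It is $G$-invariant, because $g(p\,q)g^{-1}=(g(p)\;g(q))$. As $G$ is transitive, all classes have the same size. Since $x_i\in G$, we have $a_i\approx b_i$. So the class of $\infty$ consists of $\infty$ and some full pairs and has odd size, while any other class is a union of pairs and has even size. Equal sizes leave only one class. Thus $G$ contains all transpositions, and $G=\mathrm{Sym}(2k+1)$.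

**Step 3: the graph.** This step applies Lemma 1. As $2k+1\ge5$, every nontrivial normal subgroup of $G$ contains $\mathrm{Alt}(2k+1)$, which is not abelian and so is not contained in $L$. Hence $L$ is core-free, and Lemma 1 gives a connected cubic graph $\Gamma_k$ with $n=(2k+1)!/2^k$.

**Step 4: the count.** This step bounds semiregular subgroups. Every involution of $G$ is a product of $j$ disjoint transpositions for some $1\le j\le k$, so it is conjugate to $x_1\cdots x_j\in L$. By Lemma 2 with $S=G$, a semiregular $H\le G$ has odd order. It is soluble by Feit–Thompson, so Dixon's theorem with $m=2k+1$ gives $|H|\le24^{2k/3}$. As $24^2=576<4096=16^3$, this is less than $16^k=2^{4k}$.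

Also $(2k+1)!\ge(k+1)(k+2)\cdots(2k)\ge k^k$, so $\log n\ge k\log k-k$. Given $c>0$, for all $k$ with $\log k>1+4/c$ we have
$$c\log n\ge ck(\log k-1)>4k>\log s(\Gamma_k,G),$$
that is, $s(\Gamma_k,G)<n^c$. This proves Theorem 1. $\square$

For $k=2$ we get $n=30$. The nontrivial subgroups of odd order in $\mathrm{Sym}(5)$ have orders $3$ and $5$, and all are semiregular because stabilisers are $2$-groups. So $s(\Gamma_2,G)=5$.

## Why symmetric groups do not reach $2^{O(\sqrt{\log n})}$

In $\Gamma_k$ the stabilisers are $2$-groups, so the group generated by $\lfloor(2k+1)/3\rfloor$ disjoint $3$-cycles is semiregular. Hence $\log s(\Gamma_k,G)$ lies between $\lfloor(2k+1)/3\rfloor\log3$ and $4k$, while $\log n$ lies between $k\log k-k$ and $(2k+1)\log(2k+1)$. So $\log s$ has order $\log n/\log\log n$, much larger than $\sqrt{\log n}$. To go further we need groups whose odd-order subgroups are smaller relative to the group. General linear groups over $\mathbb F_2$ qualify, by the following theorem.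

* **Pálfy (1982) and Wolf (1982)**, see Manz–Wolf, *Representations of Solvable Groups*, Thm 3.5. A soluble completely reducible subgroup of $GL(V)$, $V$ finite, has order at most $24^{-1/3}|V|^\alpha$, where $\alpha=\dfrac{3\log48+\log24}{3\log9}$.

Here $\alpha<\frac94$: clearing denominators, this says $15+4\log3<\frac{27}2\log3$, i.e. $\log 3>\frac{30}{19}$, i.e. $3^{19}>2^{30}$; and indeed $3^{19}=1162261467>1073741824=2^{30}$. So in dimension $2k$ over $\mathbb F_2$ the group has order about $2^{4k^2}$, while its odd-order subgroups, completely reducible by Maschke's theorem, have order at most $2^{9k/2}$.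

The plan of Theorem 1 is to be copied. There, $y$ reversed the sequence $x_1,\dots,x_k$, and $z$ reversed $x_1,\dots,x_{k-1}$ and expelled $x_k$. In $GL(2k,2)$ we shall build a sequence of involutions $x_s$, $s\in\mathbb Z$, such that

* $x_0,\dots,x_{k-1}$ commute and generate a group meeting all classes of involutions;
* some automorphisms reverse the indices, $s\mapsto k-1-s$ and $s\mapsto k-2-s$;
* $x_{-1}$ is not in $\langle x_0,\dots,x_{k-1}\rangle$.

The two reversals compose to the shift $s\mapsto s+1$, which will make the group large.

## A functional on $\mathbb F_2[X]/(X^{2k}+X+1)$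

This section builds a function $\mu:\mathbb Z\to\mathbb F_2$ which will record which of the $x_s$ commute.

Let $k\ge2$, $R=\mathbb F_2[X]/(X^{2k}+X+1)$, and let $\xi$ be the image of $X$. As $\xi(\xi^{2k-1}+1)=1$, $\xi$ is a unit. Let $V=R$, a vector space of dimension $2k$ over $\mathbb F_2$. Since $1,\xi,\dots,\xi^{2k-1}$ is a basis and multiplication by $\xi$ is invertible, any $2k$ consecutive powers of $\xi$ form a basis. We do not need $R$ to be a field.

Let $\lambda:R\to\mathbb F_2$ be the coefficient of $\xi^k$ in the basis $\xi^{-(k-1)},\dots,\xi^{k}$, and put $\mu(d)=\lambda(\xi^d)$. From $\xi^{d+2k}=\xi^{d+1}+\xi^d$ we get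
$$\mu(d+2k)=\mu(d+1)+\mu(d)\qquad(d\in\mathbb Z). \tag{1}$$
The values we need are
$$\mu(d)=0\ \ (|d|\le k-1),\qquad \mu(k)=1, \tag{2}$$
$$\mu(d)=0\ \ (k+1\le d\le3k-2),\qquad \mu(d)=1\ \ (-3k+1\le d\le-k). \tag{3}$$
Statement (2) is the definition of $\lambda$. For the first part of (3), (1) gives $\mu(d)=\mu(d-2k+1)+\mu(d-2k)$, and both arguments lie in $[-(k-1),k-1]$. For the second part, (1) at $-k$ reads $\mu(k)=\mu(1-k)+\mu(-k)$, so $\mu(-k)=1$. For $-3k+1\le d\le-k-1$, (1) gives $\mu(d)=\mu(d+2k)+\mu(d+1)=\mu(d+1)$, because $|d+2k|\le k-1$; descending from $d=-k$ we get the value $1$ throughout.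

For $k=2$ the rule is $\mu(d+4)=\mu(d+1)+\mu(d)$, and the values are as follows.

| $d$ | $-5$ | $-4$ | $-3$ | $-2$ | $-1$ | $0$ | $1$ | $2$ | $3$ | $4$ |
|---|---|---|---|---|---|---|---|---|---|---|
| $\mu(d)$ | $1$ | $1$ | $1$ | $1$ | $0$ | $0$ | $0$ | $1$ | $0$ | $0$ |

**Nondegeneracy.** The bilinear form $(f,g)\mapsto\lambda(fg)$ is nondegenerate. Its matrix in the bases $(\xi^i)_{0\le i\le2k-1}$ and $(\xi^{k-j})_{0\le j\le2k-1}$ has entries $\mu(k+i-j)$. On the diagonal this is $\mu(k)=1$; for $i<j$ the argument lies in $[-(k-1),k-1]$ and the entry is $0$. So the matrix is triangular with diagonal entries $1$.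

## Transvections $x_s$ and the group $L$

**Transvections.** For $\varphi\in V^*$ and $v\in\ker\varphi$ let $t_{v,\varphi}(p)=p+\varphi(p)v$. For $g\in GL(V)$, direct computation gives
$$g\,t_{v,\varphi}\,g^{-1}=t_{gv,\;\varphi\circ g^{-1}},\qquad t_{v,\varphi}t_{v',\varphi}=t_{v+v',\varphi}. \tag{4}$$
In particular $t_{v,\varphi}^2=1$. For example, if $e_i$ is a basis with dual basis $\varphi_j$, then $t_{e_i,\varphi_j}$ with $i\neq j$ is the elementary matrix $1+E_{ij}$.

For $s\in\mathbb Z$ put
$$v_s=\xi^s,\qquad\varphi_s(p)=\lambda(\xi^{-s}p),\qquad x_s=t_{v_s,\varphi_s},\qquad\text{so that}\quad\varphi_t(v_s)=\mu(s-t). \tag{5}$$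
This is legitimate, since $\varphi_s(v_s)=\mu(0)=0$. Multiplication by $\xi$ is an element of $GL(V)$, which we also denote by $\xi$. As $\xi v_s=v_{s+1}$ and $\varphi_s\circ\xi^{-1}=\varphi_{s+1}$, (4) gives $\xi x_s\xi^{-1}=x_{s+1}$. By nondegeneracy $f\mapsto\lambda(f\,\cdot)$ is an isomorphism $V\to V^*$ taking $\xi^{-s}$ to $\varphi_s$, so any $2k$ consecutive $\varphi_s$ form a basis of $V^*$.

**Step 1: $L$ meets every class of involutions.** Let $S=GL(V)=SL(2k,2)$, a simple group with trivial centre (as $2k\ge4$), and let $L=\langle x_0,\dots,x_{k-1}\rangle$. For $0\le i,j\le k-1$, (2) gives $\varphi_i(v_j)=\mu(j-i)=0$. Writing $x_i=1+v_i\varphi_i$, where $v_i\varphi_i$ denotes the map $p\mapsto\varphi_i(p)v_i$, all products of two distinct such maps vanish. Hence the $x_i$ commute, and for $J\subseteq\{0,\dots,k-1\}$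
$$\prod_{i\in J}x_i=1+\sum_{i\in J}v_i\varphi_i .$$
The sum has rank $|J|$, since the $v_i$ are linearly independent and so are the $\varphi_i$. So the $2^k$ products are distinct, and $L\cong C_2^k$.

Let $g=1+N$ be an involution of $S$. In characteristic $2$, $g^2=1$ means $N^2=0$, so $\mathrm{im}\,N\le\ker N$ and $1\le j:=\mathrm{rank}\,N\le k$. Choose $p_1,\dots,p_j$ such that the $Np_i$ form a basis of $\mathrm{im}\,N$, and extend $Np_1,\dots,Np_j$ to a basis of $\ker N$ by vectors $u_1,\dots,u_{2k-2j}$. By rank–nullity, the $p_i$, $Np_i$ and $u_l$ form a basis of $V$, and in it the matrix of $N$ depends only on $j$. So the conjugacy class of $g$ is determined by $j$, and $g$ is conjugate to $x_0x_1\cdots x_{j-1}\in L$. Thus *every involution of $S$ is conjugate to an element of $L$.*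

## Two dualities that reverse the indices

This section produces $y$ and $z$. They are automorphisms of $S$ of inverse-transpose type. Identify $S$ with $\mathrm{Inn}(S)\le\mathrm{Aut}(S)$, which is possible as $S$ has trivial centre. In $\mathrm{Aut}(S)$ we then have $\alpha g\alpha^{-1}=\alpha(g)$ for $\alpha\in\mathrm{Aut}(S)$ and $g\in S$.

**Step 2: the automorphisms $\theta_e$.** For $e\in\mathbb Z$ let $\beta_e(f,g)=\lambda(\xi^efg)$, a symmetric bilinear form, nondegenerate because $\xi^e$ is a unit. Let $g^{\dagger_e}$ be the adjoint of $g\in S$, defined by $\beta_e(gp,q)=\beta_e(p,g^{\dagger_e}q)$, and put $\theta_e(g)=(g^{\dagger_e})^{-1}$. As $(gh)^{\dagger_e}=h^{\dagger_e}g^{\dagger_e}$, $\theta_e$ is an automorphism of $S$; as $\beta_e$ is symmetric, taking adjoints twice is the identity, so $\theta_e^2=1$. If $\beta_e$ were the standard form in some basis, $\theta_e$ would be the inverse transpose.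

Let $t=t_{v,\varphi}$ with $\varphi=\beta_e(u,\cdot)$. Then
$$\beta_e(tp,q)=\beta_e(p,q)+\beta_e(u,p)\beta_e(v,q)=\beta_e\bigl(p,\;q+\beta_e(v,q)u\bigr),$$
so $t^{\dagger_e}=t_{u,\beta_e(v,\cdot)}$; it is a transvection because $\beta_e(v,u)=\varphi(v)=0$, and it is its own inverse. Hence $\theta_e(t_{v,\varphi})=t_{u,\beta_e(v,\cdot)}$. For $x_s$ we have $v=\xi^s$ and $\varphi_s=\lambda(\xi^{-s}\,\cdot)=\beta_e(\xi^{-s-e},\cdot)$, so $u=\xi^{-s-e}$, while $\beta_e(\xi^s,\cdot)=\lambda(\xi^{s+e}\,\cdot)=\varphi_{-s-e}$. Therefore
$$\theta_e(x_s)=x_{-s-e}. \tag{6}$$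

**Step 3: $y$, $z$, and the shift.** Put $y=\theta_{1-k}$ and $z=\theta_{2-k}$. Then $y^2=z^2=1$, and (6) gives
$$yx_sy^{-1}=x_{k-1-s},\qquad zx_sz^{-1}=x_{k-2-s}. \tag{7}$$
We also want $yz$ as an element of $\mathrm{Aut}(S)$. From
$$\beta_e(gp,q)=\beta_0(gp,\xi^eq)=\beta_0(p,g^{\dagger_0}\xi^eq)=\beta_e(p,\xi^{-e}g^{\dagger_0}\xi^eq)$$
we get $g^{\dagger_e}=\xi^{-e}g^{\dagger_0}\xi^e$, so $\theta_e(g)=\xi^{-e}\theta_0(g)\xi^e$. Multiplication by $\xi^j$ is self-adjoint for $\beta_0$, so $\theta_0(\xi^j)=\xi^{-j}$. Hence
$$yz(g)=\xi^{k-1}\,\theta_0\bigl(\xi^{k-2}\theta_0(g)\xi^{2-k}\bigr)\,\xi^{1-k}=\xi^{k-1}\xi^{2-k}\,g\,\xi^{k-2}\xi^{1-k}=\xi g\xi^{-1}.$$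
So $yz$ is the inner automorphism $\xi\in S$, which shifts $x_s$ to $x_{s+1}$.

**Step 4: the local conditions of Lemma 1.** By (7), $y$ normalises $L$. It is not in $L$, because $L$ is abelian while $yx_0y^{-1}=x_{k-1}\ne x_0$ (recall $k\ge2$). Next, $zLz^{-1}=\langle x_{-1},x_0,\dots,x_{k-2}\rangle$. We have $\varphi_{k-1}(v_{-1})=\mu(-k)=1$, so by (4) the transvection $x_{k-1}x_{-1}x_{k-1}^{-1}$ moves vectors in the direction $x_{k-1}v_{-1}=v_{-1}+v_{k-1}\neq v_{-1}$, whereas $x_{-1}$ moves them in the direction $v_{-1}$. So $x_{-1}$ does not commute with $x_{k-1}$, and $x_{-1}\notin L$ as $L$ is abelian. Therefore $L\cap zLz^{-1}$ contains $\langle x_0,\dots,x_{k-2}\rangle$, of index $2$ in $L$, and is not the whole of $L$ (since $|zLz^{-1}|=|L|$ and $zLz^{-1}\ne L$). So $|L:L\cap zLz^{-1}|=2$.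

## The shifted transvections generate $SL(2k,2)$

Let $G=\langle L,y,z\rangle\le\mathrm{Aut}(S)$.

**Step 5: $G$ contains $S$.** The shift $yz\in G$ shows that $G\ge T:=\langle x_s:s\in\mathbb Z\rangle$. We claim $T=S$. The plan is to find all transvections with functional $\varphi_0$, then shift them.

Let $U=\{v\in\ker\varphi_0:t_{v,\varphi_0}\in T\}$. By (4) it is closed under addition, so it is a subspace; it contains $v_0$.

*Rule: if $v_s\in U$, $\mu(t)=0$ and $\mu(s-t)=1$, then $v_t\in U$.* To see this, conjugate by $x_t\in T$. By (4), $x_tt_{v_s,\varphi_0}x_t^{-1}$ is the transvection with vector $x_tv_s=v_s+\mu(s-t)v_t=v_s+v_t$ and functional $\varphi_0\circ x_t^{-1}=\varphi_0\circ x_t=\varphi_0+\varphi_0(v_t)\varphi_t=\varphi_0$, because $\varphi_0(v_t)=\mu(t)=0$. So $v_s+v_t\in U$, and $v_t\in U$.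

Apply the rule twice.

* With $s=0$ and $k+1\le t\le3k-2$: by (3), $\mu(t)=0$ and $\mu(-t)=1$. So $v_t\in U$; this covers $t=k+1,\dots,2k-1$.
* With $s\in[k+1,2k-1]$ and $t=s-k\in[1,k-1]$: by (2), $\mu(t)=0$ and $\mu(s-t)=\mu(k)=1$. So $v_t\in U$.

Hence $U$ contains $\xi^0,\dots,\xi^{k-1}$ and $\xi^{k+1},\dots,\xi^{2k-1}$, which are $2k-1$ independent vectors, and $U=\ker\varphi_0$. Conjugation by $\xi$ permutes the $x_s$, so it normalises $T$, and it carries $\varphi_0$ to any $\varphi_s$ after repetition. So $t_{v,\varphi_s}\in T$ for all $s$ and all $v\in\ker\varphi_s$. Let $e_0,\dots,e_{2k-1}$ be the basis dual to $\varphi_0,\dots,\varphi_{2k-1}$. Then $T$ contains every elementary matrix $t_{e_i,\varphi_j}$, $i\ne j$. These generate $SL(2k,2)=S$, so $T=S$.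

Now $yz\in S$ gives $z\in yS$ (as $y^{-1}=y$), and $S$ is normal in $\mathrm{Aut}(S)$, so $G=S\langle y\rangle$ and $|G:S|\le2$. The core of $L$ in $G$ is a $2$-group contained in $S$ and normal in $S$. Since $S$ is nonabelian simple, the core is trivial. All hypotheses of Lemma 1 hold.

**Step 6: the count.** This step compares $n$ with the largest semiregular subgroup. Lemma 1 gives a connected cubic $G$-vertex-transitive graph of order $n=|G|/2^k$. We have $|S|=2^{4k^2}\prod_{i=1}^{2k}(1-2^{-i})$, and
$$\prod_{i=1}^{2k}(1-2^{-i})\ge\tfrac12\Bigl(1-\sum_{i=2}^{2k}2^{-i}\Bigr)>\tfrac14 .$$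
So $n\ge|S|/2^k\ge2^{4k^2-k-2}$. As $4k^2-k-2\ge4k^2-4k+1=(2k-1)^2$ for $k\ge1$, we get $2k\le1+\sqrt{\log n}$.

Let $H\le G$ be semiregular. By Step 1 and Lemma 2, $H\cap S$ has odd order. By Feit–Thompson it is soluble, and by Maschke's theorem it is completely reducible on $V$, since its order is prime to $2$. By Pálfy and Wolf, $|H\cap S|\le24^{-1/3}2^{\alpha\cdot2k}\le24^{-1/3}2^{\frac94\cdot2k}$. Since $|H|\le2|H\cap S|$ and $2\cdot24^{-1/3}<1$,
$$|H|<2^{\frac94\cdot2k}\le2^{\frac94(1+\sqrt{\log n})}<5\cdot2^{\frac94\sqrt{\log n}},$$
because $2^{9/4}<4.76$. As $k\to\infty$, so does $n$. This proves Theorem 2. $\square$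

## Dividing by normal subgroups

From here on $\Gamma$ is any connected cubic graph of order $n$, $G\le\mathrm{Aut}(\Gamma)$ is vertex-transitive, and we look for large semiregular subgroups. For subgroups of odd order to help, stabilisers must be $2$-groups; that is a case we shall meet. But they cannot do everything, as the next example shows; it will accompany us.

**Example (the doubled cycle).** Let $m\ge2$ and take vertices $(i,\varepsilon)$ with $i\in\mathbb Z_{2m}$, $\varepsilon\in\mathbb Z_2$. Join $(2j,\varepsilon)$ to $(2j+1,\delta)$ for all $\varepsilon,\delta$, and $(2j+1,\varepsilon)$ to $(2j+2,\varepsilon)$. This is a connected cubic graph with $n=4m$. For each $j\in\mathbb Z_m$ let $f_j$ change $\varepsilon$ in the two layers $i=2j+1$ and $i=2j+2$; it is an automorphism. So are $\tau:(i,\varepsilon)\mapsto(i+2,\varepsilon)$ and $\sigma:(i,\varepsilon)\mapsto(1-i,\varepsilon)$. Let $G=\langle f_j,\tau,\sigma\rangle$, of order $2^m\cdot2m$. It is vertex-transitive, and the stabiliser of $(0,0)$ is generated by the $f_j$ with $j\ne-1$, of order $2^{m-1}$. It fixes the neighbour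 $(-1,0)$ and swaps $(1,0)$ with $(1,1)$. If $m$ is a power of $2$, then $G$ is a $2$-group and has no nontrivial subgroup of odd order. Still, $\langle\tau\rangle$ is semiregular of order $m=n/4$.

So normal $2$-subgroups have to be treated separately. We do it by passing to quotients.

**Lemma 3 (propagation).** Let $K\trianglelefteq G$. If $K_v$ fixes $\Gamma(v)$ pointwise for every vertex $v$, then $K_v=1$ for every $v$.

*Proof.* For an edge $vw$ we get $K_v\le K_w$. As $K$ is normal and $G$ is transitive, $K_v$ and $K_w$ are conjugate in $G$, so they have equal orders and $K_v=K_w$. By connectivity $K_v$ fixes all vertices, so $K_v=1$. $\square$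

**Definition.** For $N\trianglelefteq G$, let $\Gamma_N$ be the simple graph whose vertices are the $N$-orbits $Nv$, two distinct orbits being adjacent when some edge of $\Gamma$ joins them.

The group $G$ permutes the $N$-orbits, as $g(Nv)=N(gv)$, so they all have the same size. If $w$ is a neighbour of $v$, then the neighbour $xw$ of $xv$ ($x\in N$) lies in $Nw$. So the orbits adjacent to $Nv$ are exactly those different from $Nv$ that meet $\Gamma(v)$. The graph $\Gamma_N$ is connected and $G$ is transitive on its vertices. If $\Gamma$ is the cube and $N$ is generated by the antipodal map, then $\Gamma_N=K_4$ is again cubic. In the doubled cycle, with $N=\langle f_0f_1\cdots f_{m-1}\rangle$ of order $2$, the orbits are the layers and $\Gamma_N$ is a cycle of length $2m$: here the valency drops.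

The *local action* is the permutation group $G_v^{\Gamma(v)}$ that $G_v$ induces on $\Gamma(v)$.

**Lemma 4 (nondegenerate quotients).** Let $N\trianglelefteq G$, and suppose that the three neighbours of $v$ lie in three distinct $N$-orbits, all different from $Nv$. Then $N$ is semiregular, $\Gamma_N$ is a connected cubic graph of order $n/|N|$, and $G/N$ acts on it faithfully and vertex-transitively, with vertex stabilisers $G_vN/N\cong G_v$ and the same local action as $G$. If $H/N\le G/N$ is semiregular on $\Gamma_N$, then $H$ is semiregular on $\Gamma$.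

*Proof.* By transitivity the hypothesis holds at every vertex. Let $K$ be the kernel of $G$ on the set of $N$-orbits. As $K$ preserves $Nv$, on which $N$ is transitive, $K=NK_v$. An element of $K_v$ fixes $v$, hence permutes $\Gamma(v)$, and it fixes the three orbits of the neighbours; so it fixes $\Gamma(v)$ pointwise. By Lemma 3, $K_v=1$. So $K=N$, and $N$ is semiregular with orbits of size $|N|$. The graph $\Gamma_N$ has $n/|N|$ vertices, and each has exactly three neighbours. The action of $G/N$ is faithful because $K=N$. The stabiliser of $Nv$ in $G$ is $NG_v$, and $G_v\cap N=1$, so the stabiliser in $G/N$ is $G_vN/N\cong G_v$. The map $w\mapsto Nw$ is a $G_v$-equivariant bijection from $\Gamma(v)$ to the neighbours of $Nv$, so the local actions agree.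

If $H/N$ is semiregular and $h\in H$ fixes $v$, then $h$ fixes $Nv$, so $h\in N$ and $h\in N_v=1$. $\square$

We call passing from $H/N$ to $H$ *lifting*: it multiplies the order by $|N|$.

**Lemma 5 (greedy choice).** Let $M\trianglelefteq G$ be an elementary abelian $p$-group with $r$ orbits. Then $M$ has a semiregular subgroup of order at least $n/r^2$.

*Proof.* As $M$ is abelian, $M_{xv}=xM_vx^{-1}=M_v$ for $x\in M$, so only $r$ stabilisers $M_1,\dots,M_r$ occur, one for each orbit (possibly with repetitions), each of index $n/r$. Choose $B\le M$ maximal subject to $B\cap M_i=1$ for all $i$; it is semiregular. We claim $M=\bigcup_iBM_i$. Suppose $b\in M$ is in no $BM_i$. An element of $\langle B,b\rangle\cap M_i$ is $b_0b^j$ with $b_0\in B$, $0\le j<p$. If $j\neq0$, then $b^j\in BM_i$, and as $j$ is invertible modulo $p$, $b\in BM_i$, a contradiction. So $j=0$ and $b_0\in B\cap M_i=1$. Thus $\langle B,b\rangle$, which is larger than $B$, also meets every $M_i$ trivially, against the choice of $B$. Therefore $|M|\le\sum_i|B||M_i|=r|B|\cdot|M|\,r/n$, so $|B|\ge n/r^2$. $\square$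

## Simple groups have large subgroups of order coprime to $6$

The proof of Theorem 3 needs to know that nonabelian simple groups always contain subgroups of order prime to $6$ that are as large as $2^{c\sqrt{\log|T|}}$. Order coprime to $6$, not merely odd order, is required because arc-transitive graphs have elements of order $3$ in their stabilisers. For a group $T$ let $u(T)$ be the largest order of a subgroup of order coprime to $6$. For example $u(\mathrm{Alt}(5))=5$.

We use the classification of finite simple groups and standard facts on simple groups (Carter; Kleidman–Liebeck; Gorenstein–Lyons–Solomon), recalled where they enter, and Burnside's theorem that a group of order $p^aq^b$ is soluble.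

**Lemma 6.** There is a constant $C_1$ such that $\log|\mathrm{Aut}\,T|\le C_1(\log u(T))^2$ for every nonabelian simple group $T$. Moreover $u(T)\ge5$.

*Proof.* By Burnside's theorem, $|T|$ is divisible by some prime $\ge5$, so $u(T)\ge5$. Hence $\log u(T)>0$ always, and finitely many $T$ may be ignored by enlarging $C_1$; we ignore $\mathrm{Alt}(5)$, $\mathrm{Alt}(6)$, the sporadic groups and the Tits group. The rest is a case analysis.

**Alternating groups** $T=\mathrm{Alt}(d)$, $d\ge7$. Disjoint $5$-cycles give $u(T)\ge5^{\lfloor d/5\rfloor}$. As $\lfloor d/5\rfloor\ge d/10$ and $\log5>2$, $\log u(T)\ge d/5$. And $|\mathrm{Aut}\,T|=d!\le d^d\le2^{d^2}$. So $\log|\mathrm{Aut}\,T|\le25(\log u(T))^2$.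

**Classical groups of dimension $n\ge5$**: $PSL_n(q)$ and $PSU_n(q)$ with $n\ge5$, $PSp_n(q)$ with $n\ge6$, and $P\Omega_n^{(\pm)}(q)$ with $n\ge7$ (where $n$ is even if $q$ is even). In this case $n$ denotes the dimension of the natural module $V$, over $\mathbb F_q$, or over $\mathbb F_{q^2}$ for the unitary groups.

*Order.* $|T|\le q^{2n^2}$, and $|\mathrm{Out}\,T|$ is at most the product of the numbers of diagonal, field and graph automorphisms, at most $n\cdot2\log q\cdot6$. This is at most $q^{n+2}$: for $q=2$ it says $3n\le2^n$, true for $n\ge4$; for $q\ge3$ use $\log q\le q$ and $12n\le3^{n+1}\le q^{n+1}$. So $|\mathrm{Aut}\,T|\le q^{2n^2+n+2}\le q^{3n^2}$.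

*A cyclic group in dimension $4$.* Put $m=(q^2+1)/\gcd(2,q-1)$. Squares are $0$ or $1$ modulo $3$, so $3\nmid q^2+1$; and for $q$ odd $q^2+1\equiv2\pmod4$. So $m$ is coprime to $6$. Also $m\ge q$, since $q^2+1\ge2q$. The elements of norm $1$ from $\mathbb F_{q^4}$ to $\mathbb F_{q^2}$ form a cyclic group of order $q^2+1$ acting on $\mathbb F_{q^4}$ with determinant $1$ over $\mathbb F_{q^2}$, so $C_m\le C_{q^2+1}\le SL_2(q^2)$. Now

* $SL_2(q^2)\le Sp_4(q)$: compose the alternating form on $\mathbb F_{q^2}^2$ with the trace to $\mathbb F_q$;
* $Sp_4(q)\le SL_4(q)$;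
* $Sp_4(q)\le SU_4(q)$: if $B$ is the alternating form, extended to $\mathbb F_{q^2}^4$, and $c\ne0$ satisfies $c^q=-c$, then $h(x,y)=c\,B(x,\bar y)$ satisfies $h(y,x)=cB(y,\bar x)=-cB(\bar x,y)=\overline{h(x,y)}$, so it is a nondegenerate Hermitian form preserved by $Sp_4(q)$;
* $\Omega_4^-(q)\cong PSL_2(q^2)$, which contains the image of $C_{q^2+1}$, cyclic of order $m$.

*Many copies.* Let $k=\lfloor(n-1)/4\rfloor$. Decompose $V=V_1\perp\dots\perp V_k\perp V_0$ (only a direct sum in the linear case) with $V_0\ne0$ and each $V_i$, $i\ge1$, nondegenerate of dimension $4$, and of minus type in the orthogonal case. For symplectic and Hermitian spaces this is possible because nondegenerate ones of the same dimension are isometric. For orthogonal spaces with $q$ odd, nondegenerate forms are classified by dimension and discriminant, and both discriminants occur in each dimension $\ge1$, so $V_0$ can be chosen to give the required discriminant. With $q$ even, $n$ is even, $\dim V_0=n-4k\ge2$ is even, and both types occur in that dimension, so $V_0$ can be chosen to give the required type. Each $C_m$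 acts on its $V_i$ and trivially on the other summands. So $C_m^k$ lies in $SL(V)$, $SU(V)$, $Sp(V)$ or $\Omega(V)$; in the orthogonal case because the perfect groups $\Omega_4^-(q)\cong PSL_2(q^2)$ lie in $\Omega(V)$, as the quotient of the isometry group by $\Omega(V)$ is abelian. The group $C_m^k$ is trivial on $V_0\ne0$, so it contains no nontrivial scalar, and it embeds in $T$.

*Conclusion.* $u(T)\ge m^k\ge q^k\ge q^{n/8}$, because $k\ge n/8$: for $n=5,6,7$ we have $k=1$, and for $n\ge8$ we have $k\ge(n-4)/4\ge n/8$. As $\log q\ge1$,
$$\log|\mathrm{Aut}\,T|\le3n^2\log q\le192\Bigl(\frac n8\log q\Bigr)^2\le192(\log u(T))^2 .$$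

**Remaining groups of Lie type**: $PSL_n(q)$ with $n\le4$, $PSU_3(q)$, $PSU_4(q)$, $PSp_4(q)$, and the exceptional groups. There are finitely many families of bounded rank, so $|\mathrm{Aut}\,T|\le q^{C_2}$ with $C_2$ absolute; and $q\ge4$ may be assumed, as we ignore finitely many groups. Let $p$ be the prime dividing $q$. Except for $Sz(q)$ and ${}^2F_4(q)$, $T$ contains a copy of $SL_2(q)$ or $PSL_2(q)$: in the Chevalley groups, a subgroup $\langle X_r,X_{-r}\rangle$ generated by opposite root subgroups; in the unitary groups, $SU_2(q)\cong SL_2(q)$ acting on a nondegenerate $2$-space and trivially on its nonzero complement; and ${}^3D_4(q)\ge G_2(q)$, ${}^2E_6(q)\ge F_4(q)$, ${}^2G_2(q)\ge PSL_2(q)$. In both $SL_2(q)$ and $PSL_2(q)$ there is a subgroup of order coprime to $6$ and at least $(q-1)/2$: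

* if $p\ge5$, a Sylow $p$-subgroup, of order $q$;
* if $p=2$, a cyclic subgroup of order $q-\varepsilon$, where $\varepsilon=\pm1$ is chosen with $3\nmid q-\varepsilon$ (exactly one of $q\pm1$ is divisible by $3$);
* if $p=3$, a cyclic subgroup of order $(q-\varepsilon)/2$, where $\varepsilon=\pm1$ is chosen with $q-\varepsilon\equiv2\pmod4$.

The group $Sz(q)$, where $q$ is an odd power of $2$, contains a cyclic group of order $q-1$, which is odd and prime to $3$, as $3\nmid|Sz(q)|$; and ${}^2F_4(q)\ge Sz(q)$. So always $u(T)\ge(q-1)/2\ge q^{1/4}$, the last inequality holding for $q\ge4$ (at $q=4$ it reads $1.5\ge\sqrt2$, and the left side grows faster). Hence $\log|\mathrm{Aut}\,T|\le C_2\log q\le C_2(\log q)^2\le16C_2(\log u(T))^2$. $\square$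

## Groups without normal $2$-subgroups

This section extends Lemma 6 from simple groups to all groups $X$ with $O_2(X)=1$. Recall that $O_2(X)$ is the largest normal $2$-subgroup and that the *Fitting subgroup* $F(X)$ is the largest nilpotent normal subgroup. A group is *quasisimple* if it is perfect and simple modulo its centre. The *layer* $E(X)$ is the product of all subnormal quasisimple subgroups; it is perfect, $E(X)/Z(E(X))$ is a direct product of nonabelian simple groups, and $E(X)$ commutes with $F(X)$. The *generalised Fitting subgroup* is $F^*(X)=F(X)E(X)$, and the key textbook fact is $C_X(F^*(X))\le F^*(X)$.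

For $X=\mathrm{Sym}(d)$, $d\ge5$, we have $F=1$ and $E=F^*=\mathrm{Alt}(d)$. For $X=\mathrm{Sym}(4)$, $E=1$ and $F^*=F$ is the Klein four-group. For $X=SL(3,4)$, which is quasisimple with centre of order $3$, $F=Z(X)$ has order $3$ and $E=F^*=X$.

**Lemma 7.** There is a constant $C_3$ such that every group $X\ne1$ with $O_2(X)=1$ has a subgroup of odd order at least $2^{\sqrt{\log|X|/C_3}}$.

*Proof.* Let $2^m$, $m$ real, be the largest odd order of a subgroup of $X$. As $X$ is not a $2$-group, $m\ge\log3>1$. We bound $|X|$ from above in terms of $m$.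

**Step 1: $X$ is controlled by $F$ and $E$.** Put $F=F(X)$, $E=E(X)$, $F^*=FE$. The Sylow $2$-subgroup of $F$ is normal in $X$, hence trivial, so $|F|$ is odd and $|F|\le2^m$. As $C_X(F^*)\le F^*$, $C_X(F^*)=Z(F^*)$, which is abelian and normal in $X$, so it lies in $F$. Now $X$ acts by conjugation on $F$ and on $E$, and the kernel of $X\to\mathrm{Aut}\,F\times\mathrm{Aut}\,E$ is $C_X(F^*)\le F$. Hence
$$|X|\le|F|\,|\mathrm{Aut}\,F|\,|\mathrm{Aut}\,E|. \tag{8}$$

**Step 2: the Fitting part.** $F$ is generated by at most $\log|F|$ elements, since each new generator at least doubles the subgroup generated. An automorphism is determined by the images of the generators, so $|\mathrm{Aut}\,F|\le|F|^{\log|F|}\le2^{m^2}$.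

**Step 3: the layer.** Let $E/Z(E)=T_1\times\dots\times T_r$ with $T_i$ nonabelian simple. The map $\mathrm{Aut}\,E\to\mathrm{Aut}(E/Z(E))$ is injective: if $\alpha$ is in the kernel, then $e\mapsto e^{-1}\alpha(e)$ is a homomorphism from $E$ to the abelian group $Z(E)$, trivial as $E$ is perfect. An automorphism of $T_1\times\dots\times T_r$ permutes the factors, so $|\mathrm{Aut}\,E|\le r!\prod_i|\mathrm{Aut}\,T_i|$. Since $Z(E)$ is an abelian normal subgroup of $X$, it lies in $F$ and has odd order. So the preimage in $E$ of a product of subgroups of the $T_i$ of orders $u(T_i)$ has odd order, and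
$$\sum_i\log u(T_i)\le m .$$
As $\log u(T_i)\ge\log5>2$, $r\le m/2$ and $r!\le r^r\le2^{r^2}\le2^{m^2}$. By Lemma 6,
$$\sum_i\log|\mathrm{Aut}\,T_i|\le C_1\sum_i(\log u(T_i))^2\le C_1\Bigl(\sum_i\log u(T_i)\Bigr)^2\le C_1m^2 .$$

**Step 4: assembly.** By (8), $\log|X|\le m+m^2+m^2+C_1m^2\le(C_1+3)m^2$, using $m>1$. So $m\ge\sqrt{\log|X|/C_3}$ with $C_3=C_1+3$. $\square$

## Trivial local action, and local action of order $2$

We now prove Theorem 3. The local action $G_v^{\Gamma(v)}$ is a subgroup of $\mathrm{Sym}(3)$: it is trivial, or of order $2$, or transitive.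

**Case A: $G_v^{\Gamma(v)}=1$.** Lemma 3 with $K=G$ gives $G_v=1$. So $G$ itself is semiregular, of order $n$.

**Case B: $|G_v^{\Gamma(v)}|=2$.** An element of odd order fixing $v$ acts trivially on $\Gamma(v)$, so it fixes the neighbours, then their neighbours, and by connectivity it is $1$. So $G_v$ is a $2$-group, and *every odd-order subgroup of $G$ is semiregular.* Write $\Gamma(v)=\{v',w_1,w_2\}$ with $v'$ fixed by $G_v$ and $w_1,w_2$ interchanged by it. As $G_{gv}=gG_vg^{-1}$, we have $(gv)'=g(v')$.

If $O_2(G)=1$, Lemma 7 finishes at once. If not, we divide out a minimal normal subgroup inside $O_2(G)$. The doubled cycle shows that the quotient may fail to be cubic. Moreover, its normal subgroup of order $2$ has $n/2$ orbits, so Lemma 5 then gives nothing. What helped there was the rotation $\tau$, and the next lemma shows that this is what happens in general.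

**Lemma 8.** In Case B let $M\le O_2(G)$ be a minimal normal subgroup of $G$. Then either

* (I) the hypothesis of Lemma 4 holds with $N=M$, or
* (II) $G$ has a semiregular subgroup of order at least $n^{1/3}/2$.

*Proof.* $M$ is an elementary abelian $2$-group. Let $r$ be the number of its orbits.

**Step 1: few orbits.** If $r\le(2n)^{1/3}$, Lemma 5 gives a semiregular subgroup of order at least $n/(2n)^{2/3}=n^{1/3}/2^{2/3}$, and (II) holds. So let $r>(2n)^{1/3}$; as $n\ge4$, this is at least $2$, so $r\ge3$. Assume that (I) fails.

**Step 2: the quotient is a cycle.** As (I) fails, at most two orbits other than $Mv$ meet $\Gamma(v)$, so $\Gamma_M$ has valency at most $2$. It is connected, regular and has $r\ge3$ vertices, so it is a cycle of length $r$. Exactly two orbits other than $Mv$ meet $\Gamma(v)$.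

**Step 3: the kernel.** Let $K$ be the kernel of $G$ on the $M$-orbits. As in Lemma 4, $K=MK_v$, which is a $2$-group. A nontrivial normal subgroup of a $2$-group meets its centre nontrivially, so $1\ne M\cap Z(K)\trianglelefteq G$, and minimality gives $M\le Z(K)$. For $x\in M$, $K_{xv}=xK_vx^{-1}=K_v$. So
$$\text{an element of } K \text{ fixing a vertex } v \text{ fixes the whole orbit } Mv \text{ pointwise.} \tag{9}$$

**Step 4: a rotation.** $G/K$ is a transitive subgroup of $\mathrm{Aut}(\Gamma_M)$, which is dihedral of order $2r$; so $|G/K|\in\{r,2r\}$, and its subgroup of rotations has order $\rho\in\{r,r/2\}$. Let $g\in G$ induce a generator of this subgroup. Then $|\langle g\rangle|\ge\rho\ge r/2>n^{1/3}/2^{2/3}$. It remains to show that $\langle g\rangle$ is semiregular. Let $h\in\langle g\rangle$ fix a vertex $u$. Then $h$ induces a rotation of the cycle fixing the vertex $Mu$, so it induces the identity, and $h\in K_u$. The number of neighbours of $v$ in $Mv$ is at most $1$, as two must lie in other orbits. There are two possibilities, the same for all $v$.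

*One neighbour of $v$ lies in $Mv$.* The set $\Gamma(v)\cap Mv$ is $G_v$-invariant of size $1$, so it is $\{v'\}$, and $w_1,w_2$ lie in two different other orbits. An element of $K_v$ preserves these orbits, so it fixes $w_1$ and $w_2$; it fixes $v'$ too. By Lemma 3, $K_v=1$ for all $v$, and $h=1$.

*No neighbour of $v$ lies in $Mv$.* The three neighbours are distributed over two orbits, so into parts of sizes $2$ and $1$. This partition is $G_v$-invariant, so the part of size $1$ is $\{v'\}$. Hence $w_1,w_2$ are in one orbit and $v'$ in another. Let $O=Mu$ and $O'=Mu'$, two adjacent vertices of the cycle $\Gamma_M$. By (9), $h$ fixes $O$ pointwise. For $x\in O$, $h\in G_x$ fixes $x'$; as $(yu)'=y(u')$ for $y\in M$, these $x'$ fill $O'$, so $h$ fixes $O'$ pointwise. Since $h$ commutes with $g$, it fixes $g^j(O)$ and $g^j(O')$ pointwise for all $j$. If $\rho=r$, the sets $g^j(O)$ are all the orbits. If $\rho=r/2$, then $r$ is even and $\langle g\rangle$ has two orbits on the cycle, the two parity classes; the adjacent vertices $O$ and $O'$ lie in different classes. In both situations $h$ fixes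 every vertex, and $h=1$. $\square$

In the doubled cycle with $M=\langle f_0\cdots f_{m-1}\rangle$ we are in the second possibility, with $r=2m$; $G$ acts on the cycle with rotations of order $\rho=m=r/2$, and $g=\tau$.

**Conclusion of Case B.** Start with $(\Gamma_0,G_0)=(\Gamma,G)$, of order $n_0'=n$. As long as $O_2(G_i)\ne1$, choose a minimal normal subgroup $M_i\le O_2(G_i)$ of $G_i$ and apply Lemma 8 to $(\Gamma_i,G_i)$, of order $n_i'$. In outcome (I), pass to $(\Gamma_{i+1},G_{i+1})=((\Gamma_i)_{M_i},G_i/M_i)$, which by Lemma 4 is again a connected cubic graph in Case B, of order $n_{i+1}'=n_i'/|M_i|$. By repeated use of Lemma 4, the kernel of $G\to G_i$ is semiregular of order $n/n_i'$, and the preimage in $G$ of any semiregular subgroup of $G_i$ is semiregular. The orders decrease, so the process ends, in one of two ways.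

* Some step has outcome (II). Lifting the subgroup found gives a semiregular subgroup of $G$ of order at least $\dfrac n{n_i'}\cdot\dfrac{(n_i')^{1/3}}2\ge\dfrac{n^{1/3}}2$.
* We reach $(\Gamma_t,G_t)$ with $O_2(G_t)=1$. If $n_t'\le\sqrt n$, the kernel of $G\to G_t$ is semiregular of order $n/n_t'\ge\sqrt n$. If $n_t'>\sqrt n$, then $|G_t|\ge n_t'>\sqrt n$, and Lemma 7 gives an odd-order subgroup of $G_t$ of order at least $2^{\sqrt{\log n/(2C_3)}}$. It is semiregular, as $(\Gamma_t,G_t)$ is in Case B, and it lifts to $G$.

## Transitive local action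

**Case C: $G_v^{\Gamma(v)}$ is transitive.** Then $G$ is transitive on arcs, and **Tutte's theorem** says that $|G_v|$ divides $48$. (For the Petersen graph with $\mathrm{Sym}(5)$ it is $12$.) So *every subgroup of order coprime to $6$ is semiregular.*

**Step 1: normal subgroups with at least three orbits.** We show that Lemma 4 applies to every $N\trianglelefteq G$ with at least $3$ orbits. The partition of $\Gamma(v)$ by $N$-orbits is invariant under $G_v$, which is transitive on three points, so its parts have equal size: there is one part or there are three. If there is one part, $\Gamma_N$ has valency at most $1$ and, being connected, at most two vertices, a contradiction. So the neighbours lie in three distinct orbits. None of these is $Nv$, since $\Gamma(v)\cap Nv$ is $G_v$-invariant and has at most one element, so it is empty. Thus the hypothesis of Lemma 4 holds.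

**Step 2: a maximal quotient.** Choose $N$ maximal among the normal subgroups of $G$ with at least $3$ orbits; $N=1$ has this property, so the choice is possible. By Step 1, $N$ is semiregular; if $|N|\ge\sqrt n$ we are done. Otherwise let $\bar G=G/N$ act on $\Gamma_N$, of order $\bar n=n/|N|>\sqrt n$, again with transitive local action. A nontrivial normal subgroup of $\bar G$ is $P/N$ with $N<P\trianglelefteq G$; it has as many orbits on $\Gamma_N$ as $P$ has on $\Gamma$, at most $2$ by maximality.

**Step 3: a minimal normal subgroup $M$ of $\bar G$.** It has at most $2$ orbits, and there are two possibilities.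

* $M$ is elementary abelian. Lemma 5 gives a semiregular subgroup of order at least $\bar n/4$, which lifts to one of order at least $|N|\bar n/4=n/4$.
* $M=T^\ell$ with $T$ nonabelian simple. Then $|M|\ge\bar n/2>\sqrt n/2\ge n^{1/4}$ for $n\ge16$. The group $M$ has a subgroup of order $u(T)^\ell$, coprime to $6$, hence semiregular on $\Gamma_N$. By Lemma 6,
$$\ell\log u(T)\ge\ell\sqrt{\frac{\log|T|}{C_1}}\ge\sqrt{\frac{\ell\log|T|}{C_1}}=\sqrt{\frac{\log|M|}{C_1}}\ge\sqrt{\frac{\log n}{4C_1}},$$
and the subgroup lifts to $G$.

**The constant.** In Cases A, B and C together, for $n\ge16$,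
$$s(\Gamma,G)\ge\min\Bigl\{\sqrt n,\ \tfrac12n^{1/3},\ \tfrac14n,\ 2^{\sqrt{\log n/(2C_3)}},\ 2^{\sqrt{\log n/(4C_1)}}\Bigr\}.$$
Put $c=\min\{1/\sqrt{2C_3},\,1/\sqrt{4C_1}\}$. The last two terms are at least $2^{c\sqrt{\log n}}$. The logarithms of the first three grow linearly in $\log n$, so these terms also exceed $2^{c\sqrt{\log n}}$ for all $n\ge n_0$ with a suitable $n_0\ge16$. This proves Theorem 3. $\square$
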